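\title{Three colors cannot be coded by countably many two-colorings}

\begin{abstract}
We show that for a comeager, measure-one set of colorings $C:\omega\to 3$, every sequence of $2$-colorings of $\omega$ admits a sequence of infinite monochromatic sets whose join computes no infinite $C$-monochromatic set. Hence $\mathsf{RT}^1_3\not\le_{soc}(\mathsf{RT}^1_2)^\omega$. More generally, for the problem $\mathsf{RT}^1_{r,s}$ of finding an infinite set that meets at most $s$ of $r$ colors, we determine exactly when $\mathsf{RT}^1_{r,s}\le_{soc}(\mathsf{RT}^1_{\ell,t})^\omega$: this happens only when merging colors already gives the reduction. The proof uses infinite-dimensional Ramsey theory to reduce every decoding procedure to countably many finite-to-one functions, and then defeats these functions with a generic coloring and a counting argument.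
\end{abstract}

\section{The question and the results}\label{sec:intro}

Throughout, $\omega=\{0,1,2,\dots\}$, and a number $k$ is identified with $\{0,\dots,k-1\}$. We fix a standard list $(\Phi_e)_{e\in\omega}$ of oracle Turing machines. A set $A\subseteq\omega$ \emph{computes} a set $H\subseteq\omega$ if the characteristic function of $H$ is $\Phi_e^A$ for some $e$.

A \emph{problem} consists of instances and, for each instance, a set of solutions. The infinite pigeonhole principle for $k$ colors is the problem $\mathsf{RT}^1_k$: an instance is a coloring $C:\omega\to k$, and a solution is an infinite set $G\subseteq\omega$ that is monochromatic for $C$, that is, $|C(G)|=1$. For a problem $\mathsf P$ whose solutions are subsets of $\omega$, the product $\mathsf P^\omega$ has as instances the sequences $(F_0,F_1,\dots)$ of $\mathsf P$-instances, and as solutions the sequences $(G_0,G_1,\dots)$ in which each $G_n$ is a solution to $F_n$. As an oracle, such a sequence is identified with the join $\bigoplus_nG_n=\{\langle n,x\rangle:x\in G_n\}$, where $\langle\cdot,\cdot\rangle$ is a computable pairing function.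

\begin{definition}
A problem $\mathsf P_0$ is \emph{soc-reducible} (strongly omniscient reducible) to $\mathsf P_1$, written $\mathsf P_0\le_{soc}\mathsf P_1$, if for every $\mathsf P_0$-instance $I_0$ there is a $\mathsf P_1$-instance $I_1$ such that every solution to $I_1$ computes a solution to $I_0$.
\end{definition}

The instance $I_1$ may depend on $I_0$ in an arbitrary, noneffective way, but the solution to $I_0$ must be computed from the solution to $I_1$ alone. The restriction matters: a coloring $C:\omega\to k$ computes each of its color classes, one of which is infinite, so a decoder with access to $C$ would have nothing to do. The reducibility thus measures how much information a well-chosen $\mathsf P_1$-instance can force into \emph{all} of its solutions. The following question comes from Liu's paper \cite{Liu}.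

\medskip
\noindent\textbf{Question.} Is $\mathsf{RT}^1_3\le_{soc}(\mathsf{RT}^1_2)^\omega$?
\medskip

Used in sequence, two $2$-colorings solve a $3$-coloring $C$: first separate color $0$ from the others and obtain $G$, then, if necessary, color $G$ by $C$, which takes only two values there. The second coloring depends on the solution $G$, whereas in a product all colorings are fixed at once. The question is whether countably many colorings, chosen with full knowledge of $C$, can make up for this. Two known facts frame the question; neither is used in our proofs.

\begin{itemize}
\item[(i)] For every $f\in\omega^\omega$ there is an $(\mathsf{RT}^1_2)^\omega$-instance every solution of which computes a function $g\ge f$.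
\item[(ii)] For every non-hyperarithmetic Turing degree $\mathbf d$, every $(\mathsf{RT}^1_2)^\omega$-instance has a solution that does not compute $\mathbf d$.
\end{itemize}

For (i), let $F_n(x)=1$ if $x\ge f(n)$ and $F_n(x)=0$ otherwise. Color $0$ occurs finitely often, so every solution has $\min G_n\ge f(n)$. This is real coding power. If $f(n)$ is a stage of the enumeration of the halting problem $\emptyset'$ by which the membership of $n$ has settled, then every $g\ge f$ computes $\emptyset'$; so for a coloring $C$ computable from $\emptyset'$, with any number of colors, the required instance exists. This suggests the answer yes. Fact (ii), which follows from Solovay's theorem (see Remark~\ref{rem:solovay}), points the other way: the solutions cannot be forced to compute a complicated coloring $C$. It does not settle the question, since a solution to $C$ is not one fixed set and need not compute $C$.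

The answer is no, and almost every coloring witnesses it. We give $r^\omega$ the product topology and the uniform product measure, under which the colors $C(z)$ are independent and uniformly distributed. A set is \emph{comeager} if it contains a countable intersection of dense open sets.

\begin{theorem}\label{thm:A}
There is a coloring $C:\omega\to3$ such that every $(\mathsf{RT}^1_2)^\omega$-instance has a solution $(G_n)_n$ for which $\bigoplus_nG_n$ computes no infinite $C$-monochromatic set. The set of such $C$ contains a comeager set of measure one. Hence $\mathsf{RT}^1_3\not\le_{soc}(\mathsf{RT}^1_2)^\omega$.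
\end{theorem}

The method gives an exact answer for a wider family. For $r,s\ge1$ let $\mathsf{RT}^1_{r,s}$ be the problem whose instances are colorings $C:\omega\to r$ and whose solutions are the infinite sets $H\subseteq\omega$ with $|C(H)|\le s$. Thus $\mathsf{RT}^1_{r,1}=\mathsf{RT}^1_r$. The classes $\Sigma^1_1$ and $\Pi^1_1$ are recalled in Section~\ref{sec:operators}.

\begin{theorem}\label{thm:B}
Let $r,s\ge1$ and $1\le t\le\ell$, and put $N=t\lfloor r/\ell\rfloor+\min(t,\ r\bmod\ell)$.
\begin{itemize}
\item[(a)] $\mathsf{RT}^1_{r,s}\le_{soc}(\mathsf{RT}^1_{\ell,t})^\omega$ if and only if $N\le s$. In particular, $\mathsf{RT}^1_k\le_{soc}(\mathsf{RT}^1_\ell)^\omega$ if and only if $k\le\ell$, for all $k,\ell\ge1$.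
\item[(b)] If $N>s$, then for any fixed $Z\subseteq\omega$, for a comeager and measure-one set of $C:\omega\to r$, every $(\mathsf{RT}^1_{\ell,t})^\omega$-instance has a solution $(G_n)_n$ such that no $\mathsf{RT}^1_{r,s}$-solution to $C$ is $\Sigma^1_1$ or $\Pi^1_1$ in $Z\oplus\bigoplus_nG_n$. So the reduction fails even when ``computes'' is replaced by ``hyperarithmetically computes''.
\end{itemize}
\end{theorem}

If $r$ colors are distributed among $\ell$ boxes as evenly as possible, then $N$ is the number of colors in the $t$ fullest boxes. Merging the colors of each box turns $C$ into an $\ell$-coloring whose $\mathsf{RT}^1_{\ell,t}$-solutions meet at most $N$ colors of $C$. Part (a) says that nothing does better than this single coloring. For example, $\mathsf{RT}^1_{4,2}\le_{soc}(\mathsf{RT}^1_2)^\omega$ since $N=2$, while $\mathsf{RT}^1_{5,2}\not\le_{soc}(\mathsf{RT}^1_2)^\omega$ since $N=3$. In (b) the set of colorings must depend on $Z$, because $Z=C$ computes a solution to $C$.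

Section~\ref{sec:toy} shows the main idea for the simplest decoders. Section~\ref{sec:N} treats the number $N$. Section~\ref{sec:operators} reduces both theorems to one statement about countable families of operators, Proposition~\ref{prop:main}, which is proved in Sections~\ref{sec:canonical}--\ref{sec:build}.

\section{The third color}\label{sec:toy}

Consider a single $2$-coloring $F$ and decoders that act point by point: a decoder is a finite-to-one function $h:\omega\to\omega$, and from a solution $G$ it produces the infinite set $h(G)$. Let $\mathcal H$ be a nonempty countable family of such functions, and let $C:\omega\to3$ have the following property: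
\begin{equation}\label{eq:toy}
\begin{gathered}
\text{for all $h_0,h_1\in\mathcal H$ and $j<3$ there are infinitely many $x$}\\
\text{with } C(h_0(x))=C(h_1(x))=j.
\end{gathered}
\end{equation}
Almost every $C$ has this property: since $h_0$ and $h_1$ are finite-to-one, there are infinitely many $x$ whose sets $\{h_0(x),h_1(x)\}$ are pairwise disjoint, and each of these sets independently receives the constant color $j$ with probability at least $1/9$.

We claim that every $F:\omega\to2$ has an infinite color class $G$ such that $h(G)$ is not $C$-monochromatic for any $h\in\mathcal H$. Suppose not. Then for each $a<2$ with $F^{-1}(a)$ infinite there are $h_a\in\mathcal H$ and $i_a<3$ such that $C(h_a(x))=i_a$ whenever $F(x)=a$. If one class is finite, give it the function and the color of the other class. Choose a third color $j\notin\{i_0,i_1\}$. By \eqref{eq:toy} infinitely many $x$ satisfy $C(h_0(x))=C(h_1(x))=j$. No such $x$ lies in an infinite class of $F$, but only finitely many numbers lie outside the infinite classes. This contradiction proves the claim.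

For a $2$-coloring $C$ there is no third color, and indeed $F=C$ with $h$ the identity decodes. What the argument uses is that $\mathcal H$ is countable and fixed \emph{before} $C$, while $F$ is arbitrary and may depend on $C$.

A Turing functional does not act point by point, and its oracle is the join of infinitely many sets. The work of the paper is to recover the situation above. We code the sequence of solutions by one set $Y$, built element by element inside a set $X$ given by Ramsey theory. Inside $X$, the effect of adding an element $x$ to a finite part $\tau$ of $Y$ is well defined: either the decoder commits to no new output, or it commits to a least new output $h(x)$, where $h$ depends on $\tau$ and on the decoder and is finite-to-one. There are countably many such $h$, they do not depend on $C$, and each new element $x$ serves only one of the colorings $F_n$. So the argument above can be run for each $n$ separately.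

\section{Merging colors}\label{sec:N}

Fix $r,s,\ell,t$ and $N$ as in Theorem~\ref{thm:B}, and write $r=q\ell+u$ with $0\le u<\ell$, so that $N=tq+\min(t,u)$. Note that $N\le\ell q+u=r$. The number $N$ enters the proof only through the next lemma, which says that $N$ is the minimum over $\epsilon:r\to\ell$ of the largest number of points in $t$ fibers of $\epsilon$.

\begin{lemma}\label{lem:N}
\begin{itemize}
\item[(a)] There is $\pi:r\to\ell$ with $|\pi^{-1}(T)|\le N$ for all $T\subseteq\ell$ with $|T|\le t$.
\item[(b)] For every $\epsilon:r\to\ell$ there is $T\subseteq\ell$ with $|T|=t$ and $|\epsilon^{-1}(T)|\ge N$.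
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $\pi$ have $u$ fibers of size $q+1$ and $\ell-u$ fibers of size $q$. Among at most $t$ fibers, at most $\min(t,u)$ have size $q+1$, so together they have at most $tq+\min(t,u)$ points.

(b) Let $a_1\ge\dots\ge a_\ell$ be the fiber sizes of $\epsilon$, so $\sum_ia_i=r$, and suppose $a_1+\dots+a_t\le N-1$. Since $N-1<t(q+1)$, we get $a_t\le q$, and hence $a_i\le q$ for $i>t$. Then
\[
r\le N-1+(\ell-t)q=\ell q+\min(t,u)-1<\ell q+u=r,
\]
a contradiction. So the $t$ largest fibers have at least $N$ points together.
\end{proof}

\begin{corollary}\label{cor:easy}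
If $N\le s$, then $\mathsf{RT}^1_{r,s}\le_{soc}(\mathsf{RT}^1_{\ell,t})^\omega$.
\end{corollary}

\begin{proof}
Given $C:\omega\to r$, let $F_n=\pi\circ C$ for all $n$, with $\pi$ from Lemma~\ref{lem:N}(a). If $(G_n)_n$ is a solution, then $T=F_0(G_0)$ has at most $t$ elements and $C(G_0)\subseteq\pi^{-1}(T)$, so $|C(G_0)|\le N\le s$. Thus $G_0$ is a solution to $C$, and $\bigoplus_nG_n$ computes it.
\end{proof}

\section{Solutions as single sets, decoders as operators}\label{sec:operators}

For infinite $X\subseteq\omega$, let $[X]^\omega$ be the set of infinite subsets of $X$. We give $[\omega]^\omega$ the topology inherited from $2^\omega$: a basic neighborhood of $Y$ consists of the sets that agree with $Y$ below a given number. Ramsey theory speaks about single infinite sets, so we code a sequence of infinite sets by one. Fix a computable $p:\omega\to\omega$ that takes each value infinitely often. For $Y=\{y_0<y_1<\cdots\}$ in $[\omega]^\omega$ let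
\[
Y^{(n)}=\{y_j:p(j)=n\},\qquad Y^*=\bigoplus_nY^{(n)} .
\]
Each $Y^{(n)}$ is infinite. Whether $y\in Y^{(n)}$ can be computed from $Y\cap\{0,\dots,y\}$, so $Y\mapsto Y^*$ is continuous and $Y$ computes $Y^*$. All solutions that we construct have the form $(Y^{(n)})_n$.

\begin{remark}\label{rem:solovay}
This coding gives fact (ii) from Solovay's theorem, which states that for every non-hyperarithmetic degree $\mathbf d$ there is an infinite set $X$ no subset of which computes $\mathbf d$. Given $(F_n)_n$, choose colors $c_n$ with $X\cap F_n^{-1}(c_n)$ infinite and pick $y_0<y_1<\cdots$ with $y_j\in X\cap F_{p(j)}^{-1}(c_{p(j)})$. Then $(Y^{(n)})_n$ is a solution, and $Y^*$ does not compute $\mathbf d$ because $Y\subseteq X$ does not. Our proof has the same shape: fix $X$, then solve the instance inside $X$. But now neither $c_n$ nor $Y$ can be arbitrary, since every infinite $X$ has an infinite $C$-monochromatic subset $Y$, and then $Y^{(0)}$ is a solution to $C$.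
\end{remark}

A subset of $[\omega]^\omega$ is \emph{analytic} if it is the projection of a Borel subset of $2^\omega\times[\omega]^\omega$, and \emph{coanalytic} if its complement is analytic. Borel sets, in particular open sets, are both. The open, the analytic and the coanalytic sets are each closed under preimages by continuous maps $[\omega]^\omega\to[\omega]^\omega$.

An \emph{operator} is a map $W:[\omega]^\omega\to\mathcal P(\omega)$, and its \emph{sections} are the sets $\{Y:z\in W(Y)\}$ for $z\in\omega$. Two countable families of operators concern us.

\emph{Computable decoders.} Let $W_e(Y)=\{z:\Phi_e^{Y^*}(z)\text{ halts with output }1\}$. A halting computation reads finitely many bits of $Y^*$, and these are determined by finitely many bits of $Y$, so the sections are open. If $Y^*$ computes $H$ by the machine $\Phi_e$, then $H=W_e(Y)$.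

\emph{$\Sigma^1_1$ and $\Pi^1_1$ decoders.} A set $H\subseteq\omega$ is \emph{$\Sigma^1_1$ in $A$} if $H=\{z:\exists U\subseteq\omega\ \theta(z,U,A)\}$ for an arithmetical formula $\theta$, one that quantifies only over numbers; it is \emph{$\Pi^1_1$ in $A$} if its complement is $\Sigma^1_1$ in $A$. The sets hyperarithmetic in $A$ are exactly those that are both $\Sigma^1_1$ and $\Pi^1_1$ in $A$, and they include the sets computable from $A$. Fix $Z\subseteq\omega$ and let $(W_e)_e$ list the operators $Y\mapsto\{z:\exists U\,\theta(z,U,Z\oplus Y^*)\}$ and $Y\mapsto\{z:\neg\exists U\,\theta(z,U,Z\oplus Y^*)\}$ for all arithmetical $\theta$. For fixed $z$ the set $\{(U,Y):\theta(z,U,Z\oplus Y^*)\}$ is Borel, by induction on $\theta$ (number quantifiers become countable unions and intersections). So the sections are analytic or coanalytic, and every set that is $\Sigma^1_1$ or $\Pi^1_1$ in $Z\oplus Y^*$ equals some $W_e(Y)$.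

Computability plays no further role.

\begin{proposition}\label{prop:main}
Let $N>s$, and let $(W_e)_{e\in\omega}$ be a sequence of operators all of whose sections are analytic or coanalytic. Then for a comeager and measure-one set of $C:\omega\to r$, every $(\mathsf{RT}^1_{\ell,t})^\omega$-instance $(F_n)_n$ admits $Y\in[\omega]^\omega$ such that $(Y^{(n)})_n$ is a solution to $(F_n)_n$ and no $W_e(Y)$ is an infinite set with $|C(W_e(Y))|\le s$.
\end{proposition}

\begin{proof}[Proof of Theorems~\ref{thm:A} and~\ref{thm:B} from Proposition~\ref{prop:main}]
For Theorem~\ref{thm:A} take $r=3$, $\ell=2$, $s=t=1$, so that $N=1+1=2>s$, and apply the proposition to the computable decoders. For Theorem~\ref{thm:B}(b) apply it to the $\Sigma^1_1$ and $\Pi^1_1$ decoders for $Z$. In both cases $G_n=Y^{(n)}$ and $\bigoplus_nG_n=Y^*$, and a set of measure one is nonempty. A set computable or hyperarithmetic in $Y^*$ is $\Sigma^1_1$ in $Z\oplus Y^*$; this gives the last sentence of (b) and shows that the reduction in (a) fails when $N>s$. When $N\le s$ it holds by Corollary~\ref{cor:easy}. For $s=t=1$ and $r=k$ we have $N=\lceil k/\ell\rceil$, and $\lceil k/\ell\rceil\le1$ if and only if $k\le\ell$.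
\end{proof}

\section{A set on which every operator is canonical}\label{sec:canonical}

Fix $(W_e)_e$ as in Proposition~\ref{prop:main}. The letters $\sigma,\tau$ denote finite subsets of $\omega$, with increasing enumeration $\tau_0<\tau_1<\cdots$; we write $\tau\upharpoonright j=\{\tau_0,\dots,\tau_{j-1}\}$ and $\max\emptyset=-1$, and $\sigma\sqsubseteq\tau$ or $\sigma\sqsubseteq Y$ means that $\sigma$ is an initial segment.

We build $Y$ by finite initial segments, and we need to know what a segment $\tau$ decides about $W_e(Y)$. In general it decides nothing: whether $z\in W_e(Y)$ may depend on elements of $Y$ arbitrarily far out. The following theorem removes this dependence. It is due to Nash-Williams for open sets, to Galvin and Prikry \cite{GP} for Borel sets, and to Silver \cite{Silver} for analytic sets; the coanalytic case follows because the conclusion is symmetric in $\mathcal B$ and its complement. Theorem~\ref{thm:A} needs only the open case.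

\begin{theorem}\label{thm:ramsey}
If $\mathcal B\subseteq[\omega]^\omega$ is analytic or coanalytic and $X\subseteq\omega$ is infinite, then some $X'\in[X]^\omega$ satisfies $[X']^\omega\subseteq\mathcal B$ or $[X']^\omega\cap\mathcal B=\emptyset$.
\end{theorem}

\begin{definition}
An infinite set $X$ is \emph{stable} if for all $e,z\in\omega$, all finite $\tau\subseteq X$ and all $b\in X$ with $b\ge\max(\tau\cup\{e,z\})$, the truth value of ``$z\in W_e(\tau\cup Y')$'' is the same for all $Y'\in[X]^\omega$ with $\min Y'>b$.
\end{definition}

An infinite subset of a stable set is stable, since it offers fewer choices of $\tau$, $b$ and $Y'$. The next lemma is the only place where the hypothesis on the sections is used.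

\begin{lemma}\label{lem:stable}
There is a stable set.
\end{lemma}

\begin{proof}
Let $X_0=\omega$. Given an infinite $X_j$, put $x_j=\min X_j$. For $\tau\subseteq\{x_0,\dots,x_j\}$ and $e,z\le x_j$ the set $\mathcal B_{\tau,e,z}=\{Y':z\in W_e(\tau\cup Y')\}$ is the preimage of a section under the continuous map $Y'\mapsto\tau\cup Y'$, so Theorem~\ref{thm:ramsey} applies to it. There are finitely many such triples, and the conclusion of the theorem passes to infinite subsets. Applying it once for each triple, we obtain an infinite $X_{j+1}\subseteq X_j\setminus\{x_j\}$ such that each $\mathcal B_{\tau,e,z}$ contains $[X_{j+1}]^\omega$ or is disjoint from it. Let $X=\{x_0<x_1<\cdots\}$. If $\tau,e,z,b$ are as in the definition and $b=x_j$, then $\tau\subseteq\{x_0,\dots,x_j\}$, $e,z\le x_j$, and every $Y'\in[X]^\omega$ with $\min Y'>b$ lies in $[X_{j+1}]^\omega$.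
\end{proof}

Let $X$ be stable. For finite $\tau\subseteq X$ let $b(\tau,e,z)$ be the least element of $X$ that is at least $\max(\tau\cup\{e,z\})$, and define the \emph{trace}
\[
R_e(\tau)=\{z:\ z\in W_e(\tau\cup Y')\text{ for all }Y'\in[X]^\omega\text{ with }\min Y'>b(\tau,e,z)\}.
\]
By stability, ``for all'' may be replaced by ``for some''. The trace is the set of outputs that $W_e$ produces if $\tau$ is followed by a long enough gap.

\begin{lemma}\label{lem:trace}
Let $X$ be stable, $\tau\subseteq X$ finite, and $e,z\in\omega$.
\begin{itemize}
\item[(a)] If $x\in X$ and $x>b(\tau,e,z)$, then $z\in R_e(\tau)$ if and only if $z\in R_e(\tau\cup\{x\})$.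
\item[(b)] If $Y\in[X]^\omega$, $\tau\sqsubseteq Y$ and $\min(Y\setminus\tau)>b(\tau,e,z)$, then $z\in W_e(Y)$ if and only if $z\in R_e(\tau)$. The condition on $\min(Y\setminus\tau)$ holds whenever $\max\tau\ge\max(e,z)$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Here $b(\tau\cup\{x\},e,z)=x$. Take $Y''\in[X]^\omega$ with $\min Y''>x$. Testing $R_e(\tau)$ with $\{x\}\cup Y''$ and $R_e(\tau\cup\{x\})$ with $Y''$, we see that both statements are equivalent to $z\in W_e(\tau\cup\{x\}\cup Y'')$.

(b) Test $R_e(\tau)$ with $Y'=Y\setminus\tau$. If $\max\tau\ge\max(e,z)$, then $b(\tau,e,z)=\max\tau<\min(Y\setminus\tau)$.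
\end{proof}

By (b), $W_e(Y)$ is the pointwise limit of the traces $R_e(\tau)$ along the initial segments $\tau$ of $Y$. So we study how the trace grows when one element is added. Put
\[
D_e(\tau)=\{x\in X:\ x>\max\tau,\ R_e(\tau\cup\{x\})\not\subseteq R_e(\tau)\},
\]
and for $x\in D_e(\tau)$ let
\[
h_{\tau,e}(x)=\min\bigl(R_e(\tau\cup\{x\})\setminus R_e(\tau)\bigr).
\]
These are the point-by-point decoders promised in Section~\ref{sec:toy}.

\begin{lemma}\label{lem:fin}
Each $h_{\tau,e}$ is finite-to-one.
\end{lemma}

\begin{proof}
If $h_{\tau,e}(x)=z$, then $z\in R_e(\tau\cup\{x\})\setminus R_e(\tau)$, so $x\le b(\tau,e,z)$ by Lemma~\ref{lem:trace}(a).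
\end{proof}

\begin{example}\label{ex:ops}
We compute these objects for three operators with open sections, omitting the index $e$.
\begin{itemize}
\item[(1)] $W(Y)=Y^{(0)}$, with any infinite $X$. If $\min Y'>b\ge\max(\tau\cup\{z\})$, then $z\in W(\tau\cup Y')$ exactly when $z=\tau_j$ with $p(j)=0$. So $R(\tau)=\{\tau_j:p(j)=0\}$. If $p(|\tau|)=0$, then $D(\tau)=\{x\in X:x>\max\tau\}$ and $h_\tau$ is the identity; otherwise $D(\tau)=\emptyset$.
\item[(2)] $W(Y)=\{y_{j+1}-y_j:j\in\omega\}$, with $X$ such that each element is more than twice the previous one. If $y<y'$ lie in $X$ and $y'>b$ with $b\in X$, then $y'-y>y'/2>b$. So elements beyond $b\ge z$ never produce the difference $z$, and $R(\tau)$ is the set of consecutive differences in $\tau$. For $\tau\ne\emptyset$ and $x>\max\tau$ the difference $x-\max\tau>\max\tau$ is new, so $h_\tau(x)=x-\max\tau$. The function depends on $\tau$.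
\item[(3)] $W(Y)=H$ for a fixed set $H$. Then $R(\tau)=H$ and $D(\tau)=\emptyset$ for all $\tau$. Traces can be infinite, and the functions $h$ do not see this.
\end{itemize}
\end{example}

To state an analogue of \eqref{eq:toy} we need several functions $h_{\tau,e}$ to be defined at the same point $x$, and two infinite domains could be disjoint. One more thinning of $X$ prevents this.

\begin{lemma}\label{lem:dich}
There is a stable set $X$ such that for every finite $\tau\subseteq X$ and every $e$, the set $D_e(\tau)$ is finite or cofinite in $X$.
\end{lemma}

\begin{proof}
Let $X$ be stable and $X'\in[X]^\omega$. For finite $\tau\subseteq X'$, the trace $R_e(\tau)$ computed from $X'$ equals the one computed from $X$: to decide $z$, test both with one $Y'\in[X']^\omega$ whose minimum exceeds both versions of $b(\tau,e,z)$. Hence passing to $X'$ replaces $D_e(\tau)$ by $D_e(\tau)\cap X'$.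

Let $X'_0=X$. Given $X'_j$, put $x'_j=\min X'_j$ and choose an infinite $X'_{j+1}\subseteq X'_j\setminus\{x'_j\}$ that is contained in or disjoint from $D_e(\tau)$ for each $\tau\subseteq\{x'_0,\dots,x'_j\}$ and $e\le j$; this takes finitely many applications of the pigeonhole principle. Let $X'=\{x'_j:j\in\omega\}$. Given $\tau\subseteq X'$ and $e$, take $j\ge e$ with $\tau\subseteq\{x'_0,\dots,x'_j\}$. All but finitely many elements of $X'$ lie in $X'_{j+1}$, so $D_e(\tau)\cap X'$ is finite or cofinite in $X'$.
\end{proof}

Fix $X$ as in Lemma~\ref{lem:dich} for the rest of the paper. A pair $(\tau,e)$ with $\tau\subseteq X$ finite is \emph{productive} if $D_e(\tau)$ is cofinite in $X$; otherwise $D_e(\tau)$ is finite. The set $X$, the traces and the functions $h_{\tau,e}$ depend only on the operators $W_e$, not on any coloring.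

\section{Generic colorings and wide sets}\label{sec:generic}

We now choose $C$. The order of choices is essential: if $C$ came first, the thinning that produces $X$ might leave a $C$-monochromatic set, and the operator of Example~\ref{ex:ops}(1) would then output a solution to $C$ from every $Y\in[X]^\omega$. We impose one condition for the productive pairs, generalizing \eqref{eq:toy}, and one for infinite traces.

\begin{definition}
A coloring $C:\omega\to r$ is \emph{generic} if the following hold.
\begin{itemize}
\item[(G1)] For all $m\ge0$, all productive pairs $(\tau^1,e_1),\dots,(\tau^m,e_m)$, all $j<r$ and all $B\in\omega$, there is $x\in X$ with $x>B$ such that $x\in D_{e_i}(\tau^i)$ and $C(h_{\tau^i,e_i}(x))=j$ for all $i=1,\dots,m$.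
\item[(G2)] If $R_e(\tau)$ is infinite, then $C$ takes all $r$ values on $R_e(\tau)$.
\end{itemize}
\end{definition}

\begin{lemma}\label{lem:generic}
The set of generic colorings contains a comeager set of measure one.
\end{lemma}

\begin{proof}
There are countably many operators, hence countably many instances of (G1) and (G2). It suffices to find, for each instance, a dense open set of measure one on which it holds. The tool is the following observation. Let $V_0,V_1,\dots$ be pairwise disjoint subsets of $\omega$ of size at most $m$, let $j<r$, and let $\mathcal U$ be the set of $C$ that are constantly $j$ on some $V_a$. Then $\mathcal U$ is open. It is dense, because a basic open set prescribes finitely many values of $C$, and these positions miss some $V_a$. It has measure one, because the events ``$C$ is constantly $j$ on $V_a$'' are independent of probability at least $r^{-m}$, so the first $k$ all fail with probability at most $(1-r^{-m})^k\to0$.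

For (G1), the case $m=0$ holds since $X$ is infinite. For $m\ge1$ write $h_i=h_{\tau^i,e_i}$. The set $D=\bigcap_iD_{e_i}(\tau^i)$ is cofinite in $X$. Choose $x_0,x_1,\dots$ in $D$, all greater than $B$, with the sets $V_a=\{h_1(x_a),\dots,h_m(x_a)\}$ pairwise disjoint: given $x_0,\dots,x_{a-1}$, Lemma~\ref{lem:fin} shows that only finitely many $x\in D$ have some $h_i(x)\in V_0\cup\dots\cup V_{a-1}$. For (G2) and a color $j<r$, use the singletons $\{z\}$ with $z\in R_e(\tau)$.
\end{proof}

Given an instance $(F_n)_n$, we must choose for each $n$ a set $T_n$ of $t$ colors and draw $Y^{(n)}$ from $X\cap F_n^{-1}(T_n)$. A choice is bad if on this reservoir some $h_{\tau,e}$ almost always lands in $s$ fixed colors of $C$, for then the outputs that $W_e$ adds after $\tau$ may be beyond our control. The next definition names the reservoirs that are not bad.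

\begin{definition}
Let $C:\omega\to r$. A set $P\subseteq X$ is \emph{$s$-wide} for $C$ if it is infinite and, for every productive $(\tau,e)$ and every $S\subseteq r$ with $|S|=s$, there are infinitely many $x\in P\cap D_e(\tau)$ with $C(h_{\tau,e}(x))\notin S$.
\end{definition}

The definition quantifies over all productive pairs, whatever colorings the elements of $\tau$ were chosen to serve. For this reason the sets $T_n$ can be chosen independently, and countably many colorings are no harder than one. The next lemma uses (G1) and the hypothesis $N>s$.

\begin{lemma}\label{lem:vote}
Let $N>s$ and let $C:\omega\to r$ be generic. For every $F:\omega\to\ell$ there is $T\subseteq\ell$ with $|T|=t$ such that $X\cap F^{-1}(T)$ is $s$-wide for $C$.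
\end{lemma}

\begin{proof}
For $T\subseteq\ell$ with $|T|=t$ let $P_T=X\cap F^{-1}(T)$, and suppose that no $P_T$ is $s$-wide. Then each infinite $P_T$ has a witness: a productive pair $(\tau^T,e_T)$, with function $h_T$ and domain $D_T$, and a set $S_T\subseteq r$ of size $s$, such that only finitely many $x\in P_T\cap D_T$ have $C(h_T(x))\notin S_T$. There are finitely many $T$, so some $B$ bounds all these exceptional $x$ and all elements of the finite sets $P_T$.

Apply (G1) to the finitely many pairs $(\tau^T,e_T)$, once for each color. For each $j<r$ this gives $x^j\in X$ with $x^j>B$ such that $x^j\in D_T$ and $C(h_T(x^j))=j$ for every $T$ with $P_T$ infinite. The point $x^j$ makes all witnesses output color $j$, whichever $T$ it falls into. Apply Lemma~\ref{lem:N}(b) to $\epsilon(j)=F(x^j)$. We get $T$ of size $t$ such that $J=\{j<r:F(x^j)\in T\}$ has at least $N$ elements. As $N>s\ge1$, the set $J$ is nonempty, so $P_T$ contains an element greater than $B$ and is therefore infinite. For every $j\in J$ we have $x^j\in P_T\cap D_T$ and $x^j>B$, so $j=C(h_T(x^j))\in S_T$. Thus $J\subseteq S_T$ and $N\le s$, a contradiction.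
\end{proof}

For $r=3$, $\ell=2$, $s=t=1$ the proof is a majority vote: two of $x^0,x^1,x^2$ have the same $F$-color, and the witness for that color allows only one of their two indices. This is the third-color argument of Section~\ref{sec:toy} in a form that counts. When $N\le s<r$ the lemma is false as soon as the identity occurs among the functions of productive pairs: for $F=\pi\circ C$ each $P_T$ meets at most $N$ colors of $C$.

\section{Building the solution}\label{sec:build}

It remains to build $Y$ from wide reservoirs. Against a pair $(e,S)$ we try to force an output of $W_e(Y)$ with color outside $S$. If this is impossible, wideness shows that the trace of $W_e$ has stopped being productive, and we must then keep it from growing. A nonproductive pair $(\tau,e)$ still has a finite set $D_e(\tau)$ of elements that would enlarge the trace, so the construction avoids these sets from the start. This lemma uses (G2) and $s<r$.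

\begin{lemma}\label{lem:build}
Let $C:\omega\to r$ be generic, $1\le s<r$, and let $P_n\subseteq X$ be $s$-wide for $C$ for each $n\in\omega$. Then there is $Y\in[X]^\omega$ with $Y^{(n)}\subseteq P_n$ for all $n$ such that no $W_e(Y)$ is an infinite set with $|C(W_e(Y))|\le s$.
\end{lemma}

\begin{proof}
Call a finite $\tau\subseteq X$ \emph{admissible} if for all $j<|\tau|$ we have $\tau_j\in P_{p(j)}$, and $\tau_j\notin D_e(\tau\upharpoonright j)$ for every $e\le j$ such that $(\tau\upharpoonright j,e)$ is not productive. The empty set is admissible, and initial segments of admissible sets are admissible. Moreover,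
\begin{equation}\label{eq:ext}
\begin{gathered}
\text{if $\tau$ is admissible, then all but finitely many $y\in P_{p(|\tau|)}$}\\
\text{satisfy $y>\max\tau$ and make $\tau\cup\{y\}$ admissible,}
\end{gathered}
\end{equation}
because $y$ has to avoid only the finite sets $D_e(\tau)$ with $e\le|\tau|$ and $(\tau,e)$ not productive.

List all pairs $(e,S)$ with $e\in\omega$, $S\subseteq r$, $|S|=s$. We build admissible sets $\emptyset=\sigma^0\sqsubseteq\sigma^1\sqsubseteq\cdots$ of strictly increasing size and let $Y=\bigcup_a\sigma^a$. Every initial segment of $Y$ is then admissible, so $Y^{(n)}\subseteq P_n$ for all $n$. At stage $a$ let $(e,S)$ be the $a$th pair. Using \eqref{eq:ext}, first extend $\sigma^a$ to an admissible $\sigma$ with $|\sigma|>|\sigma^a|$ and $|\sigma|\ge e$.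

\emph{Case 1: there are an admissible $\tau\sqsupseteq\sigma$ and $z\in R_e(\tau)$ with $C(z)\notin S$.} By \eqref{eq:ext} choose $y>b(\tau,e,z)$ with $\tau\cup\{y\}$ admissible, and let $\sigma^{a+1}=\tau\cup\{y\}$. Then $\tau\sqsubseteq Y$ and $\min(Y\setminus\tau)=y$, so $z\in W_e(Y)$ by Lemma~\ref{lem:trace}(b). Hence $W_e(Y)\not\subseteq C^{-1}(S)$.

\emph{Case 2: $R_e(\tau)\subseteq C^{-1}(S)$ for every admissible $\tau\sqsupseteq\sigma$.} Let $\sigma^{a+1}=\sigma$. We show that $W_e(Y)$ is finite. Since $s<r$, some color is missing on $R_e(\sigma)$, so $R_e(\sigma)$ is finite by (G2).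

Next, no pair $(\tau,e)$ with $\tau\sqsupseteq\sigma$ admissible is productive. Suppose one is, and let $n=p(|\tau|)$. By \eqref{eq:ext}, for all but finitely many $x\in P_n\cap D_e(\tau)$ the set $\tau\cup\{x\}$ is an admissible extension of $\sigma$, so $h_{\tau,e}(x)\in R_e(\tau\cup\{x\})\subseteq C^{-1}(S)$. This contradicts the $s$-wideness of $P_n$.

Now let $\sigma\sqsubseteq\tau\sqsubseteq Y$ and let $y$ be the element of $Y$ following $\tau$. The set $\tau\cup\{y\}$ is admissible, $e\le|\sigma|\le|\tau|$, and $(\tau,e)$ is not productive. Hence $y\notin D_e(\tau)$, that is, $R_e(\tau\cup\{y\})\subseteq R_e(\tau)$. By induction $R_e(\tau)\subseteq R_e(\sigma)$ whenever $\sigma\sqsubseteq\tau\sqsubseteq Y$. If $z\in W_e(Y)$, take such a $\tau$ with $\max\tau\ge\max(e,z)$; Lemma~\ref{lem:trace}(b) gives $z\in R_e(\tau)\subseteq R_e(\sigma)$. So $W_e(Y)\subseteq R_e(\sigma)$ is finite.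

In both cases $W_e(Y)$ is not an infinite subset of $C^{-1}(S)$. If some $W_e(Y)$ were infinite with $|C(W_e(Y))|\le s$, then, as $s<r$, we could choose $S\supseteq C(W_e(Y))$ of size $s$, and the stage for $(e,S)$ would be contradicted.
\end{proof}

Condition (G2) cannot be dropped: for the constant operator of Example~\ref{ex:ops}(3) no pair is productive, and only (G2) prevents an infinite $H$ from being a solution to $C$.

\begin{proof}[Proof of Proposition~\ref{prop:main}]
Let $X$ be as in Lemma~\ref{lem:dich} and let $C:\omega\to r$ be generic; by Lemma~\ref{lem:generic} this covers a comeager set of measure one. Let $(F_n)_n$ be a sequence of $\ell$-colorings. By Lemma~\ref{lem:vote}, for each $n$ there is $T_n\subseteq\ell$ of size $t$ such that $P_n=X\cap F_n^{-1}(T_n)$ is $s$-wide for $C$. Since $s<N\le r$, Lemma~\ref{lem:build} gives $Y$ with $Y^{(n)}\subseteq P_n$ such that no $W_e(Y)$ is an infinite set meeting at most $s$ colors of $C$. Each $Y^{(n)}$ is infinite and $F_n(Y^{(n)})\subseteq T_n$, so $(Y^{(n)})_n$ is a solution to $(F_n)_n$.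
\end{proof}

\begin{remark}
The construction is compatible with fact (i) because it never needs an element of $Y$ to be small: removing finitely many elements from a wide set leaves it wide. Applying Theorem~\ref{thm:A} to the instance in fact (i) shows that, for $C$ as in that theorem and every $f\in\omega^\omega$, some function $g\ge f$ computes no infinite $C$-monochromatic set.
\end{remark}

\begin{thebibliography}{9}

\bibitem{GP}
Galvin and Prikry, Journal of Symbolic Logic 38 (1973).

\bibitem{Liu}
Lu Liu, \emph{Coding power of product of partitions}, arXiv:2006.03228 (2020).

\bibitem{Silver}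
Silver, Journal of Symbolic Logic 35 (1970).

\end{thebibliography}
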